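\title{Coercivity of the J-functional without positivity of the twisting class}

\begin{abstract}
Let $(M,\omega)$ be a compact K\"ahler manifold of dimension $n\ge 2$, let $L_1=[\omega]$, let $L_2$ be an arbitrary real $(1,1)$-class, and put $\gamma=L_2\cdot L_1^{n-1}/L_1^n$. We prove that the J-functional attached to $(L_1,L_2)$ is coercive as soon as $\gamma L_1-\frac{n-1}{n}L_2$ is a K\"ahler class; no positivity of $L_2$ is assumed. This proves a conjecture of Dervan and Keller, and for $L_2=K_M$ it gives coercivity of the Mabuchi functional. The proof joins a potential to the origin by a path of solutions of a Monge--Amp\`ere equation and bounds the slope of the functional along the path by changing, at each time, the reference form with Yau's theorem. On a projective surface, for $L_2$ in the real N\'eron--Severi space, the condition is also necessary, and we obtain the optimal slope.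
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The problem}
Let $M$ be a compact complex manifold of dimension $n\ge2$ with a K\"ahler form $\omega$, and let $\chi$ be a closed real $(1,1)$-form on which no sign condition is imposed. We write $L_1=[\omega]$ and $L_2=[\chi]$ for the classes in $H^{1,1}(M,\mathbb{R})$, and we use the same letter for a line bundle and for its first Chern class. Put $dd^c=i\partial\bar\partial$,
\[
V=L_1^n=\int_M\omega^n,\qquad \gamma=\frac{L_2\cdot L_1^{n-1}}{L_1^n}=\frac1V\int_M\chi\wedge\omega^{n-1},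
\]
and let $\mathcal{H}=\{\varphi\in C^\infty(M,\mathbb{R}):\omega_\varphi:=\omega+dd^c\varphi>0\}$ be the space of K\"ahler potentials. The \emph{J-functional} $I_\chi:\mathcal{H}\to\mathbb{R}$ attached to $(L_1,L_2)$, also written $I_{\mu_J}$, is defined by $I_\chi(0)=0$ and
\begin{equation}\label{eq:defI}
\frac{d}{dt}I_\chi(\varphi_t)=\int_M\dot\varphi_t\,\bigl(n\,\chi\wedge\omega_{\varphi_t}^{n-1}-n\gamma\,\omega_{\varphi_t}^n\bigr)
\end{equation}
for every smooth path $\varphi_t$ in $\mathcal{H}$. The number $\gamma$ is the one for which the form in parentheses has integral zero, so $I_\chi(\varphi+c)=I_\chi(\varphi)$ for constants $c$. For a K\"ahler form $p$, the function $\Lambda_p\chi=n\,\chi\wedge p^{n-1}/p^n$ is the sum of the eigenvalues of $\chi$ with respect to $p$. The critical points of $I_\chi$ are the solutions of $\Lambda_{\omega_\varphi}\chi=n\gamma$, that is, the critical points of Donaldson's J-flow.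

The size of a potential modulo constants is measured by Aubin's functional
\[
J(\varphi)=\frac1V\int_M\varphi\,\omega^n-\frac{1}{(n+1)V}\sum_{i=0}^n\int_M\varphi\,\omega^i\wedge\omega_\varphi^{n-i},
\]
which is a positive combination of Dirichlet energies of $\varphi$ (see \eqref{eq:JG}); in particular $J\ge0$. A functional $F$ on $\mathcal{H}$ is \emph{proper} if it is bounded below and $F(\varphi_j)\to+\infty$ whenever $J(\varphi_j)\to+\infty$. It is \emph{coercive} if $F\ge\delta J-C$ for some constants $\delta>0$ and $C$. Since $J\ge0$, a coercive functional is proper.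

The case $L_2=K_M$ concerns the \emph{Mabuchi functional} $\mathcal{M}$, defined by $\mathcal{M}(0)=0$ and
\[
\frac{d}{dt}\mathcal{M}(\varphi_t)=-\int_M\dot\varphi_t\,\bigl(S(\omega_{\varphi_t})-\bar S\bigr)\,\omega_{\varphi_t}^n .
\]
Here $\operatorname{Ric}(p)=-dd^c\log p^n$, $S(p)=\Lambda_p\operatorname{Ric}(p)$ is the scalar curvature, and $\bar S$ is its average. The critical points of $\mathcal{M}$ are the metrics of constant scalar curvature in $L_1$, and $\mathcal{M}$ is the sum of a non-negative entropy term and a positive multiple of a J-functional with $L_2=K_M$ (Section~\ref{sec:reduction}). The following conjecture is stated by Dervan and Keller \cite{DK}.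

\medskip
\noindent\textbf{Conjecture.} \emph{Let $M$ be a smooth projective variety of dimension $n$, $L_1$ an ample line bundle and $L_2$ an arbitrary line bundle on $M$. Suppose that $\gamma>0$ and that $\gamma L_1-\frac{n-1}{n}L_2$ is ample. Then $I_\chi$ is proper for $\omega\in c_1(L_1)$ and $\chi\in c_1(L_2)$. In particular, if $L_2=K_M$, then $(M,L_1)$ has proper Mabuchi functional.}
\medskip

Since $\gamma$ is rational, ``ample'' means that a positive integer multiple is an ample line bundle; the class is then \emph{K\"ahler}, that is, it contains a K\"ahler form. The condition $\gamma>0$ follows from the other one, because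
\begin{equation}\label{eq:gammapos}
\Bigl(\gamma L_1-\frac{n-1}{n}L_2\Bigr)\cdot L_1^{n-1}=\gamma V-\frac{n-1}{n}\gamma V=\frac{\gamma V}{n}.
\end{equation}

\subsection{Why this class}
The simplest case is $L_2=\gamma L_1$. The functional $I_\chi$ is linear in $\chi$, and it changes by a bounded amount when $\chi$ moves in its class (Section~\ref{sec:functionals}). So $I_\chi=\gamma G+O(1)$, where
\[
G:=I_\omega
\]
is comparable to $J$, and $I_\chi$ is coercive exactly when $\gamma>0$. This agrees with the hypothesis, which here asks that $\frac{\gamma}{n}L_1$ be K\"ahler.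

Next suppose that $\chi>0$ and that $p=\omega_\varphi$ solves $\Lambda_p\chi=n\gamma$. At a point, choose coordinates in which $p$ is the identity and $\chi=\operatorname{diag}(\chi_1,\dots,\chi_n)$, so that $\sum_i\chi_i=n\gamma$. The $(n-1,n-1)$-form $(n\gamma\,p-(n-1)\chi)\wedge p^{n-2}$ is diagonal, and its coefficient on the hyperplane $z_i=0$ is
\[
(n-1)!\Bigl(n\gamma-\sum_{j\ne i}\chi_j\Bigr)=(n-1)!\,\chi_i>0 .
\]
Hence $(n\gamma L_1-(n-1)L_2)\cdot L_1^{n-2}\cdot D>0$ for every irreducible hypersurface $D\subset M$. On a surface the form $2\gamma p-\chi$ is itself K\"ahler, so the hypothesis of the conjecture is necessary for the existence of a critical point. For $n\ge3$, asking that $n\gamma L_1-(n-1)L_2$ be K\"ahler is a simple way to guarantee these inequalities. One is led to guess that this class, rather than $L_2$, governs the growth of $I_\chi$.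

The difficulty is that the hypothesis does not make $L_2$ positive. The linearization of $\varphi\mapsto\Lambda_{\omega_\varphi}\chi$ is $u\mapsto-\sum_i\chi_i\,u_{i\bar i}$ in the coordinates above, so the critical point equation is elliptic only where $\chi$ is definite. In the following example no representative of $L_2$ is definite everywhere, and one cannot hope to bound $I_\chi$ by first solving an elliptic critical point equation.

\begin{example}\label{ex:blowup}
Let $M$ be the blow-up of $\mathbb{P}^2$ at a point, with hyperplane class $H$ and exceptional curve $E$, so $H^2=1$, $H\cdot E=0$, $E^2=-1$. The class $xH-yE$ has degree $y$ on $E$ and $x-y$ on the fibers $H-E$ of the ruling, and it is ample, or K\"ahler, exactly when $x>y>0$. Take $L_1=2H-E$ and $L_2=4H+E$. Then $V=3$, $L_1\cdot L_2=9$, $\gamma=3$, and $2\gamma L_1-L_2=8H-7E$ is ample. But $L_2\cdot E=-1$ and $L_2\cdot(H-E)=5$, so $L_2$ contains neither a semipositive nor a seminegative form.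
\end{example}

\subsection{Results}
The conjecture is true, in the stronger form of coercivity and on any compact K\"ahler manifold.

\begin{theorem}\label{thm:A}
Let $(M,\omega)$ be a compact K\"ahler manifold of dimension $n\ge2$, let $L_1=[\omega]$, let $L_2$ be any real $(1,1)$-class and $\chi\in L_2$ a closed real $(1,1)$-form. If $\gamma L_1-\frac{n-1}{n}L_2$ is a K\"ahler class, then there are constants $\delta>0$ and $C$ with $I_\chi\ge\delta J-C$ on $\mathcal{H}$. In particular the conjecture holds. If $L_2=K_M$, the Mabuchi functional is coercive, hence proper.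
\end{theorem}

The second result measures the growth of $I_\chi$ against $G$, for every class $L_2$. Let
\[
s_*=\sup\{s\in\mathbb{R}:\ n\gamma L_1-(n-1)L_2-sL_1\text{ is a K\"ahler class}\}.
\]
The set is non-empty, since $-sL_1$ dominates when $s\to-\infty$, and $s_*\le\gamma$, since the class has intersection $(\gamma-s)V$ with $L_1^{n-1}$. Let $NS(M)\otimes\mathbb{R}\subset H^{1,1}(M,\mathbb{R})$ be the real span of the first Chern classes of line bundles.

\begin{theorem}\label{thm:B}
\begin{enumerate}
\item[(1)] Let $(M,\omega)$ be a compact K\"ahler manifold of dimension $n\ge2$, $L_1=[\omega]$, and $L_2=[\chi]$ any real $(1,1)$-class. For every $s<s_*$ there is a constant $C_s$ with $I_\chi\ge sG-C_s$ on $\mathcal{H}$.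
\item[(2)] Let $M$ be a projective surface, $L_1$ ample, and $L_2$ a line bundle or a class in $NS(M)\otimes\mathbb{R}$. Then $s_*=\sup\{s:\ I_\chi\ge sG-C\text{ for some }C\}$. In particular $I_\chi$ is coercive if and only if $2\gamma L_1-L_2$ is ample.
\end{enumerate}
\end{theorem}

In Example~\ref{ex:blowup} the class $(8-2s)H-(7-s)E$ is K\"ahler exactly for $s<1$, so the optimal slope is $s_*=1$, and the obstruction comes from the fibers of the ruling.

\subsection{Method}
Both lower bounds reduce to one estimate, Proposition~\ref{prop:log}: under the hypothesis of Theorem~\ref{thm:A}, $I_\chi$ is bounded below by a multiple of $-\log(1+J)$, up to a constant. The hypothesis is open, so it leaves room to split off a small multiple of $G$, which absorbs the logarithm. To prove the estimate we integrate \eqref{eq:defI} along a path from $\varphi$ to $0$ and bound the slope at each time. Two ideas enter. In Section~\ref{sec:gauge} the reference form $\omega$ is replaced by a K\"ahler form in the same class, adapted to the given time, for which the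 slope has the right sign up to two explicit errors. In Section~\ref{sec:path} we build a path along which both errors are controlled by one probability density on the time axis; the total error is its entropy, which is logarithmic in $J$ (Section~\ref{sec:proof}). Section~\ref{sec:surface} proves the sharpness on surfaces with potentials that concentrate along a curve.

\section{The functionals and the analytic input}\label{sec:functionals}

All integrals without a domain are over $M$. The total mass of a positive measure $\mu$ is written $|\mu|$, and a quotient of two volume forms is a function. We use Stokes' theorem in the form $\int a\,dd^cb\wedge T=\int b\,dd^ca\wedge T$ for functions $a,b$ and a closed $(n-1,n-1)$-form $T$.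

\subsection*{The functional $I_\chi$}
For a closed real $(1,1)$-form $\beta$, the derivative of $\varphi\mapsto\int a\,\beta\wedge\omega_\varphi^{n-1}$ in the direction $b$ is $(n-1)\int a\,dd^cb\wedge\beta\wedge\omega_\varphi^{n-2}$, and the derivative of $\varphi\mapsto\int a\,\omega_\varphi^n$ is $n\int a\,dd^cb\wedge\omega_\varphi^{n-1}$. Both are symmetric in $a$ and $b$. So the right side of \eqref{eq:defI} is a closed one-form on the convex set $\mathcal{H}$, and $I_\chi$ is well defined. Since $\gamma$ is linear in $\chi$, so is $I_\chi$; in particular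
\begin{equation}\label{eq:shift}
I_{\chi-s\omega}=I_\chi-sG\qquad(s\in\mathbb{R}).
\end{equation}
By the $\partial\bar\partial$-lemma, two closed real $(1,1)$-forms in the same class differ by $dd^cf$ with $f$ smooth. Since $\int\dot\varphi\,n\,dd^cf\wedge\omega_\varphi^{n-1}=\int f\,n\,dd^c\dot\varphi\wedge\omega_\varphi^{n-1}=\frac{d}{dt}\int f\,\omega_\varphi^n$, we have
\begin{equation}\label{eq:change}
I_{\chi+dd^cf}(\varphi)-I_\chi(\varphi)=\int f\,(\omega_\varphi^n-\omega^n),\qquad |I_{\chi+dd^cf}-I_\chi|\le2V\sup|f| .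
\end{equation}
All statements of this paper therefore depend on the class $L_2$ only.

\subsection*{The functionals $E$, $J$ and $G$}
Let $E(\varphi)=\frac1{n+1}\sum_{i=0}^n\int\varphi\,\omega^i\wedge\omega_\varphi^{n-i}$, so that $VJ=\int\varphi\,\omega^n-E$ and $E(\varphi+c)=E(\varphi)+cV$. With $T_i=\int\dot\varphi\,\omega^i\wedge\omega_\varphi^{n-i}$, Stokes' theorem and $dd^c\varphi=\omega_\varphi-\omega$ show that the derivative of the $i$-th integral in $E$ is $T_i+(n-i)(T_i-T_{i+1})=(n+1-i)T_i-(n-i)T_{i+1}$. The sum telescopes to $(n+1)T_0$, so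
\begin{equation}\label{eq:dE}
\frac{d}{dt}E(\varphi_t)=\int\dot\varphi_t\,\omega_{\varphi_t}^n,\qquad |E(u)-E(v)|\le V\sup|u-v|,
\end{equation}
the second statement by integration along the segment from $v$ to $u$. The derivative of $E(\varphi)-\int\varphi\,\omega_\varphi^n$ is $-\int\varphi\,n\,dd^c\dot\varphi\wedge\omega_\varphi^{n-1}=\int\dot\varphi\,(n\,\omega\wedge\omega_\varphi^{n-1}-n\,\omega_\varphi^n)$, which is \eqref{eq:defI} for $\chi=\omega$. Thus $G=E-\int\varphi\,\omega_\varphi^n$.

Let $a_k=\int i\partial\varphi\wedge\bar\partial\varphi\wedge\omega^k\wedge\omega_\varphi^{n-1-k}\ge0$ for $0\le k\le n-1$. From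
\[
\omega^n-\omega^i\wedge\omega_\varphi^{n-i}=-dd^c\varphi\wedge\sum_{k=i}^{n-1}\omega^k\wedge\omega_\varphi^{n-1-k}
\]
we get $\int\varphi\,(\omega^n-\omega^i\wedge\omega_\varphi^{n-i})=\sum_{k=i}^{n-1}a_k$. Averaging over $0\le i\le n$ gives $VJ$, and $G=\int\varphi\,(\omega^n-\omega_\varphi^n)-VJ=\sum_ka_k-VJ$. Hence
\begin{equation}\label{eq:JG}
VJ=\sum_{k=0}^{n-1}\frac{k+1}{n+1}\,a_k,\qquad G=\sum_{k=0}^{n-1}\frac{n-k}{n+1}\,a_k,\qquad \frac Vn\,J\le G\le nV J,
\end{equation}
because $\frac{n-k}{k+1}$ lies between $\frac1n$ and $n$. These are Aubin's inequalities.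

\subsection*{Three theorems}
The proof uses the following results.
\begin{itemize}
\item[(AY)] (Aubin--Yau) For every smooth function $h$, the equation $\omega_\psi^n=e^{\psi+h}\omega^n$ has a unique solution $\psi\in\mathcal{H}$.
\item[(Y)] (Yau) For every smooth volume form $g>0$ of mass $V$, the equation $\omega_u^n=g$ has a solution $u\in\mathcal{H}$.
\item[(HT)] (H\"ormander, Tian) There are constants $a>0$ and $C_0$ such that $\int e^{-au}\omega^n\le C_0$ for all $u\in\mathcal{H}$ with $\sup u=0$.
\end{itemize}
In (HT), $u\le0$ gives $C_0\ge V$, and $-au\le e^{-au}$ gives $\int(-u)\,\omega^n\le C_0/a$. We also use the maximum principle in its simplest form: if $u,v\in\mathcal{H}$ and $u-v$ is maximal at $x$, then $\omega_u\le\omega_v$ at $x$, hence $\omega_u^n\le\omega_v^n$ at $x$.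

\section{Reduction to a logarithmic lower bound}\label{sec:reduction}

Suppose that $\gamma L_1-\frac{n-1}{n}L_2$ contains a K\"ahler form $\eta$. Then $\gamma>0$ by \eqref{eq:gammapos}, the form $\alpha=\eta/\gamma$ is K\"ahler, and \eqref{eq:gammapos} reads
\begin{equation}\label{eq:norm}
n\,[\alpha]\cdot L_1^{n-1}=V .
\end{equation}
The form $\frac{n\gamma}{n-1}(\omega-\alpha)$ lies in $L_2$, so by \eqref{eq:change} and linearity
\begin{equation}\label{eq:normalform}
I_\chi=\frac{n\gamma}{n-1}\,I_{\omega-\alpha}+O(1).
\end{equation}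
By \eqref{eq:norm} the slope of $\omega-\alpha$ is $1-\frac1n$, so $F:=I_{\omega-\alpha}$ has derivative $\int\dot\varphi\,\nu(\varphi)$ with
\[
\nu(\varphi)=n\,\omega\wedge\omega_\varphi^{n-1}-n\,\alpha\wedge\omega_\varphi^{n-1}-(n-1)\,\omega_\varphi^n .
\]
This is a signed combination of three positive measures, of masses $nV$, $V$ and $(n-1)V$. Therefore
\begin{equation}\label{eq:Lip}
\int\nu(\varphi)=0,\qquad |F(u)-F(v)|\le2nV\sup|u-v| .
\end{equation}

\begin{proposition}\label{prop:log}
Let $\alpha$ be a K\"ahler form satisfying \eqref{eq:norm}. There is a constant $C$ such that $I_{\omega-\alpha}(\varphi)\ge-C\bigl(1+\log(1+J(\varphi))\bigr)$ for all $\varphi\in\mathcal{H}$.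
\end{proposition}

The proof occupies Sections~\ref{sec:gauge}--\ref{sec:proof}. We first deduce the lower bounds.

\begin{proof}[Proof of Theorem~\ref{thm:B}(1)]
Let $s<s'<s_*$. The class $n\gamma L_1-(n-1)L_2-s'L_1$ is K\"ahler, being the sum of a K\"ahler class with parameter $s''\in(s',s_*]$ and of $(s''-s')L_1$. The class $L_2'=L_2-s'L_1$ has slope $\gamma'=\gamma-s'$, and
\[
\gamma'L_1-\frac{n-1}{n}L_2'=\frac1n\bigl(n\gamma L_1-(n-1)L_2-s'L_1\bigr).
\]
So \eqref{eq:normalform} and Proposition~\ref{prop:log} apply to $\chi-s'\omega$ and give $I_{\chi-s'\omega}\ge-C'(1+\log(1+J))$. By \eqref{eq:shift} and \eqref{eq:JG},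
\[
I_\chi=sG+(s'-s)G+I_{\chi-s'\omega}\ge sG+(s'-s)\frac Vn\,J-C'\bigl(1+\log(1+J)\bigr),
\]
and the last two terms together are bounded below on $J\ge0$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
If $\eta$ is a K\"ahler form in $\gamma L_1-\frac{n-1}{n}L_2$, then $n\eta-s\omega>0$ for small $s>0$ by compactness, so $s_*>0$. Theorem~\ref{thm:B}(1) with $s=s_*/2$ and \eqref{eq:JG} give $I_\chi\ge\frac{s_*V}{2n}J-C$.

Now let $L_2=K_M$ and $\chi=-\frac1{2\pi}\operatorname{Ric}(\omega)\in c_1(K_M)$. Then $\bar S=\frac nV\int\operatorname{Ric}(\omega)\wedge\omega^{n-1}=-2\pi n\gamma$. The entropy $\operatorname{Ent}(\varphi)=\int\log(\omega_\varphi^n/\omega^n)\,\omega_\varphi^n$ is non-negative, since Jensen's inequality for the probability measure $\omega_\varphi^n/V$ gives $-\operatorname{Ent}(\varphi)/V\le\log\bigl(\frac1V\int\omega^n\bigr)=0$. Its derivative is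
\[
\int\Bigl(1+\log\frac{\omega_\varphi^n}{\omega^n}\Bigr)n\,dd^c\dot\varphi\wedge\omega_\varphi^{n-1}=\int\dot\varphi\;n\,\bigl(\operatorname{Ric}(\omega)-\operatorname{Ric}(\omega_\varphi)\bigr)\wedge\omega_\varphi^{n-1}.
\]
Adding $2\pi$ times \eqref{eq:defI} cancels $\operatorname{Ric}(\omega)$ and leaves $-\int\dot\varphi\,(S(\omega_\varphi)-\bar S)\,\omega_\varphi^n$. Thus $\mathcal{M}=\operatorname{Ent}+2\pi I_\chi\ge2\pi I_\chi$, and $\mathcal{M}$ is coercive.
\end{proof}

\section{Changing the reference form}\label{sec:gauge}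

From now on $\alpha$, $F$ and $\nu$ are as in Section~\ref{sec:reduction}. Consider a path $\psi_\sigma$ in $\mathcal{H}$ that starts at $\varphi$, modulo constants, and ends at $0$, with velocity $\dot\psi=1-w$ and $0<w<1$. Since $\int\nu=0$, the derivative of $F(\psi_\sigma)$ is $-\int w\,\nu(\psi_\sigma)$, and a lower bound for $F(\varphi)=F(\varphi)-F(0)$ follows from a lower bound for $\int w\,\nu(\psi_\sigma)$ at each time. With $p=\omega_\psi$ and the positive, non-closed form $q=w^{1/(n-1)}p$,
\begin{equation}\label{eq:wnu}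
w\,\nu(\psi)=n\,\omega\wedge q^{n-1}-n\,\alpha\wedge q^{n-1}-(n-1)\,w\,p^n,\qquad q^n=w^{n/(n-1)}p^n .
\end{equation}
The one positive term has to beat the two negative ones. If $q$ is closed and lies in $L_1$, the balance is the identity $nV=V+(n-1)V$. The next lemma says that the identity survives as an inequality for non-closed $q$, provided $\omega$ is replaced by a suitable K\"ahler form in its class.

\begin{lemma}\label{lem:gauge}
Let $q$ be a smooth positive $(1,1)$-form, not necessarily closed, such that $k:=\int q^n\le V$ and $b:=\int n\,\alpha\wedge q^{n-1}\le V$. Then there is a K\"ahler form $\omega'\in L_1$ with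
\[
\int n\,\omega'\wedge q^{n-1}\ge b+(n-1)k .
\]
\end{lemma}

The form $\omega'$ must be allowed to depend on $q$. Indeed, let $n=2$ and suppose that one $\omega'$ works for all $q$. Applying the inequality to small multiples of $q$ gives $\int(\omega'-\alpha)\wedge q\ge0$ for every positive $q$, and concentrating $q$ near a point and a direction gives $\omega'-\alpha\ge0$. In Example~\ref{ex:blowup} this is impossible, because $[\omega'-\alpha]=\frac16L_2$ has degree $-\frac16$ on $E$.

\subsection{The surface case}
Let $n=2$ and let $\omega'\in L_1$ be any K\"ahler form. At a point, choose a basis with $\omega'=\mathrm{Id}$ and $q=\operatorname{diag}(q_1,q_2)$, and let $a_1,a_2>0$ be the diagonal entries of $\alpha$. After division by $\omega'^2$, the forms $2\omega'\wedge q$, $q^2$, $2\alpha\wedge q$ and $2\alpha\wedge\omega'$ become $q_1+q_2$, $q_1q_2$, $a_1q_2+a_2q_1$ and $a_1+a_2$. The quotient $r=(\alpha\wedge q)/(\alpha\wedge\omega')$ is thus a weighted mean of $q_1$ and $q_2$, so $(r-q_1)(r-q_2)\le0$. Dividing by $r$ gives $q_1+q_2\ge r+q_1q_2/r$,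 that is,
\[
2\,\omega'\wedge q\ge r\,\omega'^2+r^{-1}q^2 .
\]
The form $\omega'$ enters the right side through its volume form, which (Y) lets us prescribe as any $g>0$ of mass $V$, and through $r$. Once $\omega'$ is produced by (Y) we have no pointwise knowledge of $r$. One integral is known: with $B=2\alpha\wedge q$, the form $B/r=2\alpha\wedge\omega'$ has mass $V$ by \eqref{eq:norm}. So we look for a $g$ such that $\int(rg+r^{-1}q^2)$ is large for every positive function $r$ with $\int B/r=V$. Two inequalities are available. Pointwise, $r+r^{-1}\ge2$, which rewards mass of $g$ placed on $q^2$. By the Cauchy--Schwarz inequality, $b^2\le\int rB\cdot\int B/r$, so $\int rB\ge b^2/V$, which rewards mass of $g$ placed on $B$. We give $q^2$ its own mass $k$ and put the remaining mass $V-k\ge0$ on $B$: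
\[
g=q^2+\frac{V-k}{b}\,B .
\]
Then
\[
\int2\,\omega'\wedge q\ge\int(r+r^{-1})\,q^2+\frac{V-k}{b}\int rB\ge2k+\frac{(V-k)\,b}{V}=b+2k-\frac bV\,k\ge b+k,
\]
where the last step uses $b\le V$. This proves Lemma~\ref{lem:gauge} for $n=2$.

\subsection{Arbitrary dimension}
Only the pointwise inequality needs a new argument.

\begin{lemma}\label{lem:point}
Let $q,\omega',\alpha$ be positive $(1,1)$-forms at a point and $r=\dfrac{\alpha\wedge q^{n-1}}{\alpha\wedge\omega'^{n-1}}$. Then
\[
n\,\omega'\wedge q^{n-1}\ge r\,\omega'^n+(n-1)\,r^{-1/(n-1)}\,q^n .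
\]
\end{lemma}

\begin{proof}
Choose a basis with $\omega'=\mathrm{Id}$ and $q=\operatorname{diag}(q_1,\dots,q_n)$, and let $a_i>0$ be the diagonal entries of $\alpha$. Put $D=\prod_jq_j$ and $\hat q_i=D/q_i$. After division by $\omega'^n$, the forms $n\,\omega'\wedge q^{n-1}$, $q^n$, $n\,\alpha\wedge q^{n-1}$ and $n\,\alpha\wedge\omega'^{n-1}$ become $\sum_j\hat q_j$, $D$, $\sum_ia_i\hat q_i$ and $\sum_ia_i$. So $r$ is the mean of the $\hat q_i$ with weights $a_i/\sum_la_l$, and the claim is $\sum_j\hat q_j\ge\Xi(r)$ for the convex function $\Xi(x)=x+(n-1)Dx^{-1/(n-1)}$ on $(0,\infty)$. Fix $i$. Since $\prod_j\hat q_j=D^{n-1}$, the $n-1$ numbers $\hat q_j$, $j\ne i$, have geometric mean $D\,\hat q_i^{-1/(n-1)}$, and the inequality of arithmetic and geometric means gives $\sum_j\hat q_j\ge\Xi(\hat q_i)$. Averaging over $i$ with the weights above and using the convexity of $\Xi$ gives the claim.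
\end{proof}

\begin{proof}[Proof of Lemma~\ref{lem:gauge}]
Let $B=n\,\alpha\wedge q^{n-1}$, a volume form of mass $b>0$, and $g=q^n+\frac{V-k}{b}B$, a smooth volume form of mass $V$. By (Y) there is a K\"ahler form $\omega'\in L_1$ with $\omega'^n=g$. Let $r$ be as in Lemma~\ref{lem:point}. Then $B/r=n\,\alpha\wedge\omega'^{n-1}$ has mass $V$ by \eqref{eq:norm}, so $\int rB\ge b^2/V$ by the Cauchy--Schwarz inequality. The numbers $r$ and $r^{-1/(n-1)}$, the latter taken $n-1$ times, have product $1$, so $r+(n-1)r^{-1/(n-1)}\ge n$. Integrating Lemma~\ref{lem:point},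
\[
\int n\,\omega'\wedge q^{n-1}\ge nk+\frac{(V-k)\,b}{V}=b+nk-\frac bV\,k\ge b+(n-1)k .\qedhere
\]
\end{proof}

Returning to \eqref{eq:wnu}, we pay twice: once because $q^n$ is smaller than $w\,p^n$, and once for replacing $\omega$ by $\omega'$.

\begin{corollary}\label{cor:slope}
Let $\psi\in\mathcal{H}$, $p=\omega_\psi$, and let $w:M\to(0,1]$ be smooth. There is $u\in\mathcal{H}$ with $\sup u=0$ and
\[
\int w\,\nu(\psi)\ge-(n-1)\int w(1-w)\,p^n-\int u\;n\,dd^cw\wedge p^{n-1}.
\]
\end{corollary}

\begin{proof}
Let $q=w^{1/(n-1)}p$. Since $w\le1$, we have $k=\int w^{n/(n-1)}p^n\le V$ and $b=\int w\,n\,\alpha\wedge p^{n-1}\le V$, the latter by \eqref{eq:norm}. Write the form of Lemma~\ref{lem:gauge} as $\omega'=\omega+dd^cu$ with $\sup u=0$. As $p$ is closed, $\int n\,dd^cu\wedge q^{n-1}=\int w\,n\,dd^cu\wedge p^{n-1}=\int u\,n\,dd^cw\wedge p^{n-1}$. By \eqref{eq:wnu} and Lemma~\ref{lem:gauge},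
\[
\int w\,\nu(\psi)\ge(n-1)\int\bigl(w^{n/(n-1)}-w\bigr)p^n-\int u\;n\,dd^cw\wedge p^{n-1},
\]
and $w^{n/(n-1)}\ge w^2$ because $w\le1$ and $\frac n{n-1}\le2$.
\end{proof}

\section{A Monge--Amp\`ere path from $\varphi$ to $0$}\label{sec:path}

Corollary~\ref{cor:slope} tells us what to ask of the path. The first error is small if $w$ is close to $0$ or $1$ on most of the mass of $p^n$. In the second error we know only that $u\le0$ and that $u$ satisfies (HT) with respect to $\omega^n$; so the negative part of $n\,dd^cw\wedge p^{n-1}$ should have small mass and bounded density with respect to the fixed volume form $\omega^n$.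

The family $\min(0,\varphi+\sigma)$, $\sigma\in\mathbb{R}$, has the first property in ideal form: it equals $\varphi+\sigma$ for $\sigma\ll0$ and $0$ for $\sigma\gg0$, and its velocity takes only the values $0$ and $1$. But it does not lie in $\mathcal{H}$. We replace it by the solution of an equation whose two exponential terms keep the solution below both $0$ and $\varphi+\sigma$.

Fix $\varphi\in\mathcal{H}$ with $\sup\varphi=0$. For $\sigma\in\mathbb{R}$ let $\psi=\psi_\sigma\in\mathcal{H}$ solve
\begin{equation}\label{eq:path}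
\omega_\psi^n=\mu_1+\mu_2,\qquad\mu_1=e^{\psi}\,\omega^n,\qquad\mu_2=e^{\psi-\varphi-\sigma}\,\omega_\varphi^n .
\end{equation}
This is the equation of (AY) with $h=h_\sigma=\log(1+e^{-\varphi-\sigma}\omega_\varphi^n/\omega^n)$, so $\psi_\sigma$ exists and is unique.

The function $\psi_\sigma(x)$ is smooth in $(x,\sigma)$. To see this, fix $\ell\ge0$ and $\sigma_0$. The map $(\psi,\sigma)\mapsto\log(\omega_\psi^n/\omega^n)-\psi-h_\sigma$ is smooth from $\{\psi\in C^{\ell+2,1/2}:\omega_\psi>0\}\times\mathbb{R}$ to $C^{\ell,1/2}$. Its derivative in $\psi$ at $\psi_{\sigma_0}$ is $\Delta-1$, where $\Delta v=n\,dd^cv\wedge\omega_\psi^{n-1}/\omega_\psi^n$ is the Laplacian of the smooth K\"ahler metric $\omega_{\psi_{\sigma_0}}$. Since $\Delta$ is elliptic, self-adjoint and non-positive, $\Delta-1:C^{\ell+2,1/2}\to C^{\ell,1/2}$ is an isomorphism. The implicit function theorem gives a smooth curve of solutions in $C^{\ell+2,1/2}$ near $\sigma_0$. It coincides with $\psi_\sigma$: if $\psi,\psi'$ are $C^2$ solutions for the same $\sigma$, then at a maximum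 of $\psi-\psi'$ we have $e^{\psi+h}\le e^{\psi'+h}$, so $\psi\le\psi'$, and the roles can be exchanged.

Write $p=\omega_{\psi_\sigma}$, $\dot\psi=\partial_\sigma\psi_\sigma$ and $w=1-\dot\psi$. Differentiating \eqref{eq:path} in $\sigma$ gives
\begin{equation}\label{eq:dpath}
-n\,dd^cw\wedge p^{n-1}=n\,dd^c\dot\psi\wedge p^{n-1}=\dot\psi\,p^n-\mu_2=(1-w)\mu_1-w\,\mu_2 .
\end{equation}
The left side has integral zero, so we may define
\begin{equation}\label{eq:m}
m(\sigma)=\int(1-w)\,\mu_1=\int w\,\mu_2 .
\end{equation}
Since $\partial_\sigma\mu_1=(1-w)\mu_1$ and $|\mu_1|+|\mu_2|=V$, the number $m(\sigma)=\frac{d}{d\sigma}|\mu_1|$ is the rate at which mass passes from $\mu_2$ to $\mu_1$.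

\begin{example}
For $\varphi=0$ the solution is the constant $\psi_\sigma=-\log(1+e^{-\sigma})$, a smooth function of $\sigma$ just below $\min(0,\sigma)$. Here $w=(1+e^{-\sigma})^{-1}$, $|\mu_1|=Vw$, and $m=Vw(1-w)$ is an even function of $\sigma$ with integral $V$.
\end{example}

\begin{lemma}\label{lem:path}
The path has the following properties.
\begin{enumerate}
\item[(a)] $0<w<1$.
\item[(b)] $\psi_\sigma\le0$ and $\psi_\sigma\le\varphi+\sigma\le\sigma$.
\item[(c)] $\psi_\sigma\to0$ as $\sigma\to+\infty$ and $\psi_\sigma-\sigma\to\varphi$ as $\sigma\to-\infty$, uniformly on $M$.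
\item[(d)] $0<m<V$ and $\int_{\mathbb{R}}m\,d\sigma=V$.
\item[(e)] $\int_{\mathbb{R}}|\sigma|\,m\,d\sigma\le VJ(\varphi)+2V+C_0/a$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) At a maximum of $\dot\psi$ we have $dd^c\dot\psi\le0$, and \eqref{eq:dpath} gives $\dot\psi\le\mu_2/p^n<1$. At a minimum, $\dot\psi\ge\mu_2/p^n>0$.

(b) At a maximum of $\psi$ we have $e^\psi\omega^n\le\omega_\psi^n\le\omega^n$, so $\psi\le0$. At a maximum of $\psi-\varphi-\sigma$ we have $e^{\psi-\varphi-\sigma}\omega_\varphi^n\le\omega_\psi^n\le\omega_\varphi^n$, so $\psi\le\varphi+\sigma$, and $\varphi\le0$.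

(c) Let $A=\sup e^{-\varphi}\omega_\varphi^n/\omega^n$ and $A'=\sup e^{\varphi}\omega^n/\omega_\varphi^n$. At a minimum of $\psi$ we have $\omega^n\le\omega_\psi^n\le e^\psi(1+Ae^{-\sigma})\,\omega^n$, so $\psi\ge-\log(1+Ae^{-\sigma})$ on $M$. At a minimum of $\psi-\varphi-\sigma$ we have $\omega_\varphi^n\le\omega_\psi^n\le e^{\psi-\varphi-\sigma}(1+A'e^{\sigma})\,\omega_\varphi^n$, so $\psi-\varphi-\sigma\ge-\log(1+A'e^\sigma)$ on $M$. Together with (b) this gives both limits. The constants $A,A'$ depend on $\varphi$, but they enter no estimate below.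

(d) By (a), $0<m<|\mu_1|<V$. By (b), $|\mu_1|\le e^\sigma V\to0$ as $\sigma\to-\infty$, and by (c), $|\mu_1|\to V$ as $\sigma\to+\infty$. Integrate $m=\frac{d}{d\sigma}|\mu_1|$.

(e) Write $\mu_i(\tau)$ for $\mu_i$ at time $\tau$. By (d), $|\mu_1(\tau)|=\int_{-\infty}^\tau m\,d\sigma$ and $|\mu_2(\tau)|=\int_\tau^\infty m\,d\sigma$. Exchanging the order of integration,
\[
\int_0^\infty\sigma\,m\,d\sigma=\int_0^\infty|\mu_2(\tau)|\,d\tau,\qquad\int_{-\infty}^0|\sigma|\,m\,d\sigma=\int_{-\infty}^0|\mu_1(\tau)|\,d\tau\le\int_{-\infty}^0e^\tau V\,d\tau=V .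
\]
By \eqref{eq:dE} and the integral of \eqref{eq:dpath}, $\frac{d}{d\sigma}E(\psi_\sigma)=\int\dot\psi\,p^n=|\mu_2|$, and so $\frac{d}{d\sigma}E(\psi_\sigma-\sigma)=|\mu_2|-V=-|\mu_1|$. By (c) and the Lipschitz bound in \eqref{eq:dE},
\[
\int_0^\infty|\mu_2|\,d\tau=-E(\psi_0),\qquad\int_{-\infty}^0|\mu_1|\,d\tau=E(\varphi)-E(\psi_0).
\]
Subtracting, $\int_{\mathbb{R}}\sigma\,m\,d\sigma=-E(\varphi)$, so $\int_{\mathbb{R}}|\sigma|\,m\,d\sigma\le-E(\varphi)+2V$. Finally $-E(\varphi)=VJ(\varphi)+\int(-\varphi)\,\omega^n\le VJ(\varphi)+C_0/a$ by (HT), since $\sup\varphi=0$.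
\end{proof}

So $m/V$ is a probability density on the time axis whose first absolute moment is at most $J(\varphi)$ plus a constant.

\section{Proof of Proposition~\ref{prop:log}}\label{sec:proof}

Both $F$ and $J$ are invariant under addition of constants, so we may assume $\sup\varphi=0$ and use the path of Section~\ref{sec:path}.

\subsection*{The slope at a fixed time}
We claim that for every $\sigma\in\mathbb{R}$
\begin{equation}\label{eq:slope}
\int w\,\nu(\psi_\sigma)\ge-2(n-1)\,m(\sigma)-\frac1a\,m(\sigma)\log\frac{C_0}{m(\sigma)} .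
\end{equation}
Apply Corollary~\ref{cor:slope} to $\psi_\sigma$ and $w$, and let $u$ be the potential it provides. For the first error, $p^n=\mu_1+\mu_2$, Lemma~\ref{lem:path}(a) and \eqref{eq:m} give
\[
\int w(1-w)\,p^n\le\int(1-w)\,\mu_1+\int w\,\mu_2=2m .
\]
For the second error, \eqref{eq:dpath} gives
\[
-\int u\;n\,dd^cw\wedge p^{n-1}=\int u\,(1-w)\,\mu_1+\int(-u)\,w\,\mu_2\ge-\int(-u)\,f\,\omega^n,\qquad f=(1-w)\,e^{\psi}.
\]
This is the point of the construction. The measure $\mu_2$ involves $\omega_\varphi^n$, over which we have no control, but it comes with a favorable sign because $u\le0$. The measure $\mu_1$ comes with the unfavorable sign, but $0<f\le1$ by Lemma~\ref{lem:path}(a),(b), and $\int f\omega^n=m$. The bound $\int(-u)f\,\omega^n\le C_0/a$ is not enough, since a constant is not integrable over $\sigma\in\mathbb{R}$. Jensen's inequality for the probability measure $f\omega^n/m$, together with (HT), does better: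
\[
\frac am\int(-u)\,f\,\omega^n\le\log\Bigl(\frac1m\int e^{-au}f\,\omega^n\Bigr)\le\log\frac{C_0}{m}.
\]
This proves \eqref{eq:slope}. The auxiliary potential $u$ depends on $\sigma$, but it has disappeared from \eqref{eq:slope}, whose two sides are continuous functions of $\sigma$.

\subsection*{Integration along the path}
By \eqref{eq:Lip}, $\frac{d}{d\sigma}F(\psi_\sigma)=\int(1-w)\,\nu=-\int w\,\nu$, so
\[
F(\psi_{-N}+N)-F(\psi_N)=F(\psi_{-N})-F(\psi_N)=\int_{-N}^N d\sigma\int w\,\nu(\psi_\sigma).
\]
By Lemma~\ref{lem:path}(c) and \eqref{eq:Lip}, the left side tends to $F(\varphi)-F(0)=F(\varphi)$ as $N\to\infty$. Both error terms in \eqref{eq:slope} have a sign, since $0<m<V\le C_0$. With $\bar m=m/V$ and Lemma~\ref{lem:path}(d) we obtain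
\begin{equation}\label{eq:entropy}
F(\varphi)\ge-2(n-1)V-\frac Va\log\frac{C_0}{V}-\frac Va\int_{\mathbb{R}}\bar m\log\frac1{\bar m}\,d\sigma .
\end{equation}

\subsection*{The entropy of $\bar m$}
A probability density on $\mathbb{R}$ has large entropy only if it is spread out, and Lemma~\ref{lem:path}(e) limits the spread. We compare with the probability density $\varrho(\sigma)=\frac12(1+|\sigma|)^{-2}$, as in Gibbs' inequality. The inequality $\log x\le x-1$ for $x=\varrho/\bar m$ gives $\bar m\log\frac1{\bar m}\le\bar m\log\frac1\varrho+\varrho-\bar m$. Integrating, and using Jensen's inequality for the concave function $\log$,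
\[
\int_{\mathbb{R}}\bar m\log\frac1{\bar m}\,d\sigma\le\log2+2\int_{\mathbb{R}}\bar m\log(1+|\sigma|)\,d\sigma\le\log2+2\log\Bigl(1+\int_{\mathbb{R}}|\sigma|\,\bar m\,d\sigma\Bigr).
\]
By Lemma~\ref{lem:path}(e) the last argument is at most $A_0+J(\varphi)\le A_0(1+J(\varphi))$ with $A_0=3+C_0/(aV)$. Inserting this in \eqref{eq:entropy} gives $F(\varphi)\ge-C(1+\log(1+J(\varphi)))$ with $C$ independent of $\varphi$. This proves Proposition~\ref{prop:log}, and with it Theorems~\ref{thm:A} and~\ref{thm:B}(1). \qed

\begin{remark}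
The hypothesis of Theorem~\ref{thm:A} enters only through Lemma~\ref{lem:gauge}: the positivity of $\alpha$ makes the weights $a_i$ in Lemma~\ref{lem:point} positive, and it makes $B$ a positive measure, as required for $g>0$, for $b\le V$ and for the Cauchy--Schwarz inequality. The path does not depend on $\alpha$. The next section shows what fails without positivity: on a surface, if $[\alpha]$ has negative degree on a curve, then $I_{\omega-\alpha}$ is unbounded below.
\end{remark}

\section{Sharpness on projective surfaces}\label{sec:surface}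

\begin{proposition}\label{prop:curve}
Let $M$ be a projective surface, $L_1=[\omega]$ and $L_2=[\chi]$. If $I_\chi$ is bounded below on $\mathcal{H}$, then $(2\gamma L_1-L_2)\cdot C\ge0$ for every irreducible curve $C\subset M$.
\end{proposition}

We test $I_\chi$ on potentials $\epsilon v_t$, where $v_t$ is a regularized logarithm of the distance to $C$ that reaches depth about $-t$ along $C$. On a surface $I_\chi(\epsilon v_t)$ is a cubic polynomial in $\epsilon$. The linear term stays bounded as $t\to\infty$, the quadratic term grows like $t$ times the intersection number, and the cubic term is $O(t)$, hence negligible for small $\epsilon$. The local model is $C=\{z=0\}$ and $v_t=\log(|z|^2+\tau)$ with $\tau=e^{-t}$. There $dd^cv_t=\tau\,i\,dz\wedge d\bar z/(|z|^2+\tau)^2$, and in the variable $x=|z|^2/\tau$ it has mass $2\pi\int_0^\infty(1+x)^{-2}dx=2\pi$ on the $z$-plane, while $v_t+t=\log(1+x)$ has integral $2\pi\int_0^\infty\log(1+x)(1+x)^{-2}dx=2\pi$ against it. So $v_t\,dd^cv_t$ has mass $-2\pi t+O(1)$ in each direction transverse to $C$.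

\begin{proof}
Let $\xi$ be the section of $\mathcal{O}(C)$ with divisor $C$. Choose a Hermitian metric with $\lambda:=|\xi|^2\le1$, and let $\theta\in2\pi c_1(\mathcal{O}(C))$ be its curvature form, so that $dd^c\log\lambda=-\theta$ off $C$. The smooth form $Q=dd^c\lambda+\lambda\theta$ equals $\lambda^{-1}i\partial\lambda\wedge\bar\partial\lambda$ off $C$; by continuity $Q\ge0$ and $i\partial\lambda\wedge\bar\partial\lambda=\lambda Q$ on $M$. For $t\ge1$ put $\tau=e^{-t}$, $v=v_t=\log(\lambda+\tau)$, $x=\lambda/\tau$ and $R=\tau Q/(\lambda+\tau)^2\ge0$. Then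
\begin{equation}\label{eq:ddcv}
dd^cv=\frac{Q-\lambda\theta}{\lambda+\tau}-\frac{\lambda Q}{(\lambda+\tau)^2}=R-\frac{x}{1+x}\,\theta,\qquad i\partial v\wedge\bar\partial v=\frac{\lambda Q}{(\lambda+\tau)^2}=xR .
\end{equation}
Choose $K>0$ with $\theta\le K\omega$. Then $P:=dd^cv+K\omega\ge0$, and $\omega+\epsilon\,dd^cv=\epsilon P+(1-\epsilon K)\omega>0$ for $0<\epsilon<1/K$, so $\epsilon v_t\in\mathcal{H}$. From $\log\lambda\le v\le\log2$ and the integrability of $\log\lambda$ we get $\int|v|\,\omega^2=O(1)$, where $O(1)$ and $o(t)$ refer to $t\to\infty$. Also $|v|\le t$, since $v\ge-t$ and $\log2<1\le t$.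

Integrating \eqref{eq:defI} along $r\mapsto r\epsilon v$, $0\le r\le1$, and putting $\zeta=\chi-2\gamma\omega$, we find
\begin{equation}\label{eq:cubic}
I_\chi(\epsilon v)=2\epsilon\int v\,(\chi\wedge\omega-\gamma\,\omega^2)+\epsilon^2\int v\,dd^cv\wedge\zeta-\frac{2\gamma}{3}\,\epsilon^3\int v\,(dd^cv)^2 .
\end{equation}
The first term is $O(1)$. In the third term, $(dd^cv)^2=P^2-2K\omega\wedge P+K^2\omega^2$ with $P\ge0$ in the class $KL_1$, so its total variation is at most $K^2V+2K^2V+K^2V$. The third term is therefore at most $C_2\epsilon^3t$ in absolute value, with $C_2=\frac83|\gamma|K^2V$.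

For the second term put $y=v+t=\log(1+x)\ge0$. By \eqref{eq:ddcv},
\begin{equation}\label{eq:second}
\int v\,dd^cv\wedge\zeta=-t\int R\wedge\zeta+\int y\,R\wedge\zeta-\int v\,\frac{x}{1+x}\,\theta\wedge\zeta .
\end{equation}
The last integral is $O(1)$. Since $\zeta$ is closed, $\int dd^cv\wedge\zeta=0$, so $\int R\wedge\zeta=\int\frac{\lambda}{\lambda+\tau}\,\theta\wedge\zeta$. The factor $\frac{\lambda}{\lambda+\tau}$ lies in $[0,1]$ and tends to $1$ off $C$; by dominated convergence $\int R\wedge\zeta\to\int\theta\wedge\zeta=-2\pi\,(2\gamma L_1-L_2)\cdot C$.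

It remains to bound the middle integral, the global form of the local computation above. We integrate by parts against a function of $y$ chosen so that its second derivative produces $yR$ while its first derivative stays bounded. Let $\Psi(y)=2y+4e^{-y/2}$, so $\Psi'=2(1-e^{-y/2})\in[0,2)$ and $\Psi''=e^{-y/2}$. As $x=e^y-1$, we have $x\Psi''=2\sinh(y/2)\ge y$. By \eqref{eq:ddcv}, $dd^c\Psi(y)=\Psi'\bigl(R-\frac{x}{1+x}\theta\bigr)+x\Psi''R$, and $\int dd^c\Psi(y)\wedge\omega=0$. Hence
\[
0\le\int y\,R\wedge\omega\le\int(\Psi'+x\Psi'')\,R\wedge\omega=\int\Psi'\,\frac{x}{1+x}\,\theta\wedge\omega\le2\int|\theta\wedge\omega| .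
\]
Choose $K'$ with $-K'\omega\le\zeta\le K'\omega$. Since $R\ge0$, we have $|R\wedge\zeta|\le K'R\wedge\omega$, so $\int y\,R\wedge\zeta=O(1)$.

Combining \eqref{eq:cubic} and \eqref{eq:second}, for fixed $\epsilon\in(0,1/K)$,
\[
I_\chi(\epsilon v_t)\le\epsilon^2t\,\bigl(2\pi\,(2\gamma L_1-L_2)\cdot C+C_2\epsilon\bigr)+o(t).
\]
If $(2\gamma L_1-L_2)\cdot C<0$, fix $\epsilon$ so small that the parenthesis is negative. Then $I_\chi(\epsilon v_t)\to-\infty$, and $I_\chi$ is not bounded below.
\end{proof}

Recall that a class in $NS(M)\otimes\mathbb{R}$ is \emph{nef} if it has non-negative degree on every irreducible curve, and \emph{ample} if it is a combination with positive coefficients of classes of ample line bundles; an ample class is K\"ahler. By Kleiman's theorem, the sum of a nef class and an ample class is ample.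

\begin{proof}[Proof of Theorem~\ref{thm:B}(2)]
By part (1), the supremum is at least $s_*$. Conversely, let $I_\chi\ge sG-C$. By \eqref{eq:shift}, $I_{\chi-s\omega}$ is bounded below. Proposition~\ref{prop:curve} for the class $L_2-sL_1$, whose slope is $\gamma-s$, shows that
\[
N_s:=2(\gamma-s)L_1-(L_2-sL_1)=2\gamma L_1-L_2-sL_1\in NS(M)\otimes\mathbb{R}
\]
is nef. For $s'<s$, the class $2\gamma L_1-L_2-s'L_1=N_s+(s-s')L_1$ is then ample, hence K\"ahler, so $s'\le s_*$. Thus $s\le s_*$.

If $I_\chi\ge\delta J-C$ with $\delta>0$, then \eqref{eq:JG} gives $I_\chi\ge sG-C$ with $s=\delta/(2V)>0$, and the case $s'=0$ shows that $2\gamma L_1-L_2$ is ample. The converse is Theorem~\ref{thm:A}.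
\end{proof}

\begin{remark}
Part (2) is not claimed for classes $L_2$ outside $NS(M)\otimes\mathbb{R}$. The proof yields non-negativity on curves, and for such classes this does not place the class in the closure of the K\"ahler cone: a non-zero real $(1,1)$-class orthogonal to $NS(M)\otimes\mathbb{R}$ has degree zero on every curve, but its square is negative by the Hodge index theorem, so it is not a limit of K\"ahler classes.
\end{remark}

\begin{thebibliography}{1}

\bibitem{DK}
Ruadha\'i Dervan and Julien Keller, \emph{A finite dimensional approach to Donaldson's J-flow}, arXiv:1507.03461 (2015).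

\end{thebibliography}
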